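
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Local rigidity of finite-volume hyperbolic manifolds with geodesic boundary in dimensions at least five}


\begin{abstract}
We prove that for $n\ge 5$ the holonomy representation of every complete, finite-volume hyperbolic $n$-manifold with totally geodesic boundary is locally rigid, even if the manifold is not compact. This confirms a conjecture posed in work of Kerckhoff and Storm. The proof extends an infinitesimal deformation over the double with a sign change on the second copy; the only obstruction is then the deformation induced \emph{tangentially} on the boundary, which vanishes because finite-volume hyperbolic manifolds of dimension $n-1\ge 4$ are infinitesimally rigid. For $n=4$ the same argument identifies the infinitesimal deformation space as a kernel and bounds its dimension by data of the boundary cusps. For $n\ge5$ the result extends to discrete groups with torsion.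
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $W$ be a connected complete hyperbolic $n$-manifold with totally geodesic boundary, where complete means complete as a metric space. Equivalently, $W=C/\Gamma$, where $C\subset\mathbb H^n$ is a closed convex set with non-empty interior whose boundary is a union of disjoint geodesic hyperplanes, and $\Gamma$ is a discrete torsion-free subgroup of $\operatorname{Isom}(\mathbb H^n)$ preserving $C$. The boundary may be empty, and nothing is assumed to be orientable. The holonomy representation
\[
\rho:\pi_1W\to\operatorname{Isom}(\mathbb H^n)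
\]
is the inclusion of $\Gamma$; the hyperbolic structure determines it up to conjugation. Give $\operatorname{Hom}(\pi_1W,\operatorname{Isom}(\mathbb H^n))$ the compact-open topology. We call $\rho$, and also $W$, \emph{locally rigid} if some neighborhood of $\rho$ consists of representations conjugate to $\rho$.

If $\partial W=\emptyset$ this is the classical question whether a hyperbolic manifold can be deformed. If $\partial W\ne\emptyset$, then $\Gamma$ has infinite covolume in $\mathbb H^n$, and a nearby representation need not be the holonomy of a structure with geodesic boundary: the boundary may bend. One therefore expects more room for deformations. In dimension $3$ this expectation is correct (Theorem~\ref{thm:dim3} below). In higher dimensions, however, the following is known; see \cite{KS}.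
\begin{enumerate}
\item[(i)] If $W$ is compact and $n>3$, then $W$ is locally rigid.
\item[(ii)] For $n=4$ this fails if $W$ is only required to have finite volume. A counterexample comes from deformations of reflection groups derived from the hyperbolic $24$-cell, which involve a $4$-dimensional, infinite-volume analog of $3$-dimensional hyperbolic Dehn filling.
\end{enumerate}
The conjecture posed in \cite{KS} is that this failure is special to dimension $4$. We prove it.

\begin{theorem}\label{thm:main}
Let $n\ge5$ and let $W$ be a complete, finite-volume hyperbolic $n$-manifold with totally geodesic boundary, possibly non-compact. Then $H^1(\pi_1W;\mathfrak{so}(n,1)_{\operatorname{Ad}\rho})=0$, and $W$ is locally rigid.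
\end{theorem}

The role of dimension can be guessed from the boundary. The boundary $M=\partial W$ is a finite-volume hyperbolic $(n-1)$-manifold. Hyperbolic manifolds without boundary are infinitesimally rigid in dimension $3$ if they are compact, and in dimension at least $4$ if they have finite volume; in dimension $3$, cusps can deform. So $M$ is infinitesimally rigid if $n\ge5$, and also if $n=4$ and $M$ is compact. This is the pattern of (i) and (ii). What has to be explained is why rigidity of the \emph{intrinsic} geometry of the boundary should control a representation that is allowed to bend the boundary. Section~\ref{sec:idea} does this in the simplest setting.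

\subsection{Further results}

Let $N$ be the double of $W$ along $M$, let $E$ be the flat bundle of germs of Killing fields on $W$ or $N$, and let $E|_M=E^+\oplus E^-$ be the splitting into $(\pm1)$-eigenbundles of the reflection in $M$. For a class $z$ on $W$ we write $z|_M=z^++z^-$ with $z^\pm\in H^1(M;E^\pm)$. If $M=\emptyset$, then $N$ is the disjoint union of two copies of $W$, and $H^1(M;E^\pm)=0$.

\begin{theorem}\label{thm:exact}
Let $n\ge4$, and let $W$ be a complete, finite-volume hyperbolic $n$-manifold with geodesic boundary $M$ and double $N$. Then the sequence
\[
0\to H^1(W;E)\xrightarrow{\ z\mapsto z^+\ }H^1(M;E^+)\xrightarrow{\ \delta\ }H^2(N;E)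
\]
is exact, where $\delta$ is the Mayer--Vietoris boundary map. The map $H^1(W;E)\to H^1(M;E^-)$, $z\mapsto z^-$, is injective as well.
\end{theorem}

\begin{theorem}\label{thm:dim4}
Let $W$ be a complete, finite-volume hyperbolic $4$-manifold with geodesic boundary.
\begin{enumerate}
\item[(a)] If $\partial W$ is compact, then $H^1(W;E)=0$ and $W$ is locally rigid.
\item[(b)] In general $\dim_{\mathbb R}H^1(W;E)\le 2t+k$, where $t$ (respectively $k$) is the number of cusps of $W$ that meet $\partial W$ and whose boundary cross-sections are tori (respectively Klein bottles).
\end{enumerate}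
\end{theorem}

By (ii), compactness of $\partial W$ cannot be dropped in (a). Torsion is harmless:

\begin{theorem}\label{thm:torsion}
Let $n\ge5$, and let $\Gamma<\operatorname{Isom}(\mathbb H^n)$ be discrete, possibly with torsion, preserving a closed convex set $C$ with non-empty interior bounded by disjoint hyperplanes, with $\operatorname{vol}(C/\Gamma)<\infty$. Then $H^1(\Gamma;\mathfrak{so}(n,1))=0$, and the inclusion of $\Gamma$ is locally rigid.
\end{theorem}

\begin{theorem}\label{thm:dim3}
Let $W$ be a complete, finite-volume, orientable hyperbolic $3$-manifold with non-empty geodesic boundary. Then $W$ is not locally rigid.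
\end{theorem}

Sections \ref{sec:L2} and \ref{sec:cusps} give a complete proof of infinitesimal rigidity for manifolds without boundary, a theorem due to Weil (compact case) and Garland--Raghunathan; its ingredients are reused for Theorem~\ref{thm:dim4}(b). Section~\ref{sec:double} describes the double, and Section~\ref{sec:proofs} proves Theorems \ref{thm:exact}, \ref{thm:main} and \ref{thm:dim4}(a), in this order. The last three sections treat the remaining theorems.

\section{The idea: odd extension over the double}\label{sec:idea}

Suppose that $M=\partial W$ is connected and non-empty. Then the main step can be written out with group cocycles.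

Let $P\subset\partial C$ be a lift of $M$, $\Delta<\Gamma$ its stabilizer, $r$ the reflection in $P$, and $\mathfrak g=\mathfrak{so}(n,1)$ with $\operatorname{Isom}(\mathbb H^n)$ acting by $\operatorname{Ad}$, written $g\cdot\xi$. A first-order deformation $\rho_s(\gamma)=\exp(s\,c(\gamma)+O(s^2))\gamma$ of the inclusion $\Gamma\subset\operatorname{Isom}(\mathbb H^n)$ gives a cocycle $c:\Gamma\to\mathfrak g$, that is,
\[
c(\gamma\eta)=c(\gamma)+\gamma\cdot c(\eta);
\]
conjugating by $\exp(s\xi)$ gives the coboundary $c(\gamma)=\xi-\gamma\cdot\xi$. The second copy of $W$ in the double $N$ has the group $r\Gamma r$. Elements of $\Delta$ commute with $r$, and $\pi_1N=\Gamma*_\Delta r\Gamma r$ by van Kampen.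

Split $\mathfrak g=\mathfrak g^+\oplus\mathfrak g^-$ into eigenspaces of $r$. Both are $\Delta$-invariant, so $c|_\Delta=c^++c^-$ is a sum of two cocycles. Fields in $\mathfrak g^+$ are tangent to $P$, and restriction to $P$ identifies $\mathfrak g^+$ with the Killing algebra $\mathfrak{so}(n-1,1)$ of $P$. So $c^+$ is the deformation of the intrinsic geometry of $M$, while $c^-$ records how $M$ bends.

The obvious way to continue $c$ over the double is to reflect it: $c'(r\gamma r)=r\cdot c(\gamma)$. On $\Delta$ this equals $c^+-c^-$, so it agrees with $c$ only if $c^-=0$. But $c^-$ is exactly the part about which we know nothing. Reflect with the opposite sign instead: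
\[
c'(r\gamma r)=-\,r\cdot c(\gamma).
\]
This is a cocycle on $r\Gamma r$, because
\[
c'(r\gamma r\cdot r\eta r)=-r\cdot c(\gamma)-r\gamma\cdot c(\eta)=c'(r\gamma r)+(r\gamma r)\cdot c'(r\eta r).
\]
For $\delta\in\Delta$ we get $c'(\delta)=-c^+(\delta)+c^-(\delta)$. Now the parts $c^-$ agree for free, and the obstruction is $c^+$. Suppose that $H^1(\Delta;\mathfrak g^+)=0$, that is, that $M$ is infinitesimally rigid. Then $c^+(\delta)=\xi-\delta\cdot\xi$ for some $\xi\in\mathfrak g^+$; after subtracting the coboundary of $\xi$ from $c$ we have $c^+=0$, and $c=c'$ on $\Delta$. A cocycle is the same thing as a homomorphism $\gamma\mapsto(c(\gamma),\gamma)$ into $\mathfrak g\rtimes\operatorname{Isom}(\mathbb H^n)$. Hence $c$ and $c'$ glue to a cocycle on the amalgam $\pi_1N$. If also $H^1(\pi_1N;\mathfrak g)=0$, this cocycle is a coboundary, and so is its restriction $c$ to $\Gamma$.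

So \emph{rigidity of $\partial W$ and rigidity of the double imply rigidity of $W$}. Both $M$ and $N$ are finite-volume hyperbolic manifolds without boundary, and $M$ has the smaller dimension $n-1$; this is where $n\ge5$ comes from.

Dimension $2$ shows how the two signs differ. Let $n=2$ and let $M$ be a closed geodesic. Then $\Delta$ is generated by a translation $\delta$, say $x\mapsto e^\ell x$ on $\partial\mathbb H^2=\mathbb R\cup\{\infty\}$, with $r(x)=-x$. The algebra $\mathfrak g$ is spanned by $\partial_x$, $x\partial_x$, $x^2\partial_x$; here $\mathfrak g^+$ is spanned by $x\partial_x$, fixed by $\delta$, and $\mathfrak g^-$ by $\partial_x$ and $x^2\partial_x$, eigenvectors with eigenvalues $e^{\ell}$ and $e^{-\ell}$. Since $H^1(\mathbb Z;U)=U/(1-\delta)U$, we get $H^1(\Delta;\mathfrak g^-)=0$ and $H^1(\Delta;\mathfrak g^+)=\mathbb R$, the derivative of the boundary length $\ell$. So for such surfaces the even extension always exists, and the odd one exists precisely when the boundary length is stationary. In high dimensions it is $H^1(\Delta;\mathfrak g^+)$ that vanishes.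

The rest of the proof makes this work for disconnected and non-compact $M$ and proves the rigidity statements for $M$ and $N$.

\section{Conventions, standard facts, Weil's criterion}

Throughout, $\mathfrak g=\mathfrak{so}(n,1)$ is the Lie algebra of Killing fields of $\mathbb H^n$, and isometries act on it by push-forward, which is $\operatorname{Ad}$. For a hyperbolic manifold $N$, possibly with geodesic boundary, $E=E_N$ is the flat bundle whose fiber at $x$ is the space of germs of Killing fields at $x$. For $W=C/\Gamma$ it is $(C\times\mathfrak g)/\Gamma$. We write $H^*(\,\cdot\,;E)$ for cohomology with local coefficients; on manifolds without boundary it is computed by smooth $E$-valued forms. As $C$ is contractible, $H^1(W;E)=H^1(\pi_1W;\mathfrak g_{\operatorname{Ad}\rho})$.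

We use the following facts.
\begin{itemize}
\item A connected complete finite-volume hyperbolic $m$-manifold without boundary is the union of a compact manifold with boundary and finitely many disjoint \emph{cusps} $E_c\times[1,\infty)$ with metric $(dx^2+dy^2)/y^2$, where $E_c$ is a closed connected flat $(m-1)$-manifold. A cusp is the quotient of a horoball $\{y\ge1\}$ in the upper half-space by a group of Euclidean isometries of $\mathbb R^{m-1}$. For small $v>0$ each end has a unique cusp neighborhood of volume $v$, and these are disjoint.
\item Bieberbach's theorem: a discrete cocompact group of isometries of $\mathbb R^d$ has a normal subgroup of finite index that is a lattice of translations.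
\item Selberg's lemma: a finitely generated linear group in characteristic $0$ has a torsion-free normal subgroup of finite index.
\item Discrete subgroups of $\operatorname{Isom}(\mathbb H^n)$ of finite covolume are finitely generated.
\end{itemize}

\begin{lemma}[Weil's criterion]\label{lem:weil}
Let $\Gamma$ be finitely generated, $G$ a Lie group with Lie algebra $\mathfrak g$, and $\rho\in\operatorname{Hom}(\Gamma,G)$ with $H^1(\Gamma;\mathfrak g_{\operatorname{Ad}\rho})=0$. Then the conjugation orbit of $\rho$ is open in $\operatorname{Hom}(\Gamma,G)$.
\end{lemma}

\begin{proof}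
Let $g_1,\dots,g_k$ generate $\Gamma$, so that $\operatorname{Hom}(\Gamma,G)\subset G^k$ is the set where all relations hold. Trivialize tangent spaces by right translation. A tangent vector of $G^k$ at $\rho$ is a $k$-tuple in $\mathfrak g$; it extends uniquely to a cocycle $c$ on the free group on $g_1,\dots,g_k$, and the differential of a relation $w$ sends it to $c(w)$. So the vectors killed by all relations are the cocycles of $\Gamma$; they form $Z^1=Z^1(\Gamma;\mathfrak g_{\operatorname{Ad}\rho})$. As $\mathfrak g^k$ is finite-dimensional, finitely many relations, giving a map $F:G^k\to G^l$, already satisfy $\ker dF_\rho=Z^1$.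

In a chart of $G^l$ centered at the identity, compose $F$ with a linear projection onto $\operatorname{im}dF_\rho$. The composite is a submersion at $\rho$ with kernel $Z^1$. Near $\rho$ its zero set is a submanifold $Y$ with $T_\rho Y=Z^1$, and $Y$ contains $\operatorname{Hom}(\Gamma,G)$ near $\rho$. The orbit map $g\mapsto g\rho g^{-1}$ sends a neighborhood of $1$ into $Y$, and its differential at $1$ is $\xi\mapsto(\gamma\mapsto\xi-\operatorname{Ad}\rho(\gamma)\xi)$, with image the coboundaries $B^1=Z^1=T_\rho Y$. So the orbit map is a submersion into $Y$ at $1$, and its image contains a neighborhood of $\rho$ in $Y$, hence a neighborhood of $\rho$ in $\operatorname{Hom}(\Gamma,G)$. By homogeneity the orbit is open.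
\end{proof}

For finitely generated discrete $\Gamma$ the compact-open topology on $\operatorname{Hom}(\Gamma,G)$ is the topology of pointwise convergence, which is the topology induced from $G^k$. So in the situation of Lemma~\ref{lem:weil} the representation $\rho$ is locally rigid.

\section{Square-integrable classes vanish}\label{sec:L2}

In this section we prove the following.

\begin{proposition}\label{prop:L2}
Let $N$ be a complete hyperbolic $m$-manifold without boundary, $m\ge3$. Every smooth closed square-integrable $E$-valued $1$-form on $N$ is exact.
\end{proposition}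

The plan is to make $E$ a metric bundle, to prove a spectral gap for the Laplacian on $E$-valued $1$-forms, and to solve $Ds=\omega$ by Riesz representation. The gap comes from an algebraic fact. For vectors put $(X\wedge Y)Z=\langle Y,Z\rangle X-\langle X,Z\rangle Y$, a skew endomorphism.

\begin{lemma}\label{lem:algebra}
Let $e_1,\dots,e_d$ be the standard basis of $\mathbb R^d$, $d\ge2$.
\begin{enumerate}
\item[(i)] If $A_1,\dots,A_d\in\mathfrak{so}(d)$ satisfy $A_je_i=A_ie_j$ for all $i,j$, then all $A_j=0$.
\item[(ii)] Let $X_j=\sum_ka_{jk}e_k$ satisfy $X_j\wedge e_i=X_i\wedge e_j$ for all $i,j$. If $d\ge3$, then all $a_{jk}=0$. If $d=2$, the condition is equivalent to $a_{11}+a_{22}=0$.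
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Put $t(i,j,k)=\langle A_je_i,e_k\rangle$. It is symmetric in the first two arguments and changes sign under exchange of the first and third. Hence
\[
t(i,j,k)=-t(k,j,i)=-t(j,k,i)=t(i,k,j)=t(k,i,j)=-t(j,i,k)=-t(i,j,k).
\]

(ii) The condition reads $\sum_ka_{jk}\,e_k\wedge e_i=\sum_ka_{ik}\,e_k\wedge e_j$. Let $i\ne j$. The coefficient of $e_j\wedge e_i$ is $a_{jj}$ on the left and $-a_{ii}$ on the right, so $a_{jj}=-a_{ii}$. If $d=2$ this is the whole condition. If $d\ge3$, it holds for all pairs of distinct indices, and taking three indices gives $a_{ii}=0$ for all $i$. Finally, given $j\ne k$, choose $i\ne j,k$. The coefficient of $e_k\wedge e_i$ is $a_{jk}$ on the left and $0$ on the right, where every term involves $e_j$. So $a_{jk}=0$.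
\end{proof}

\subsection{Metric and connection on $E$}

Send a Killing field $X$ to $(X,A)\in TN\oplus\mathfrak{so}(TN)$, where $AY=\nabla_YX$. Killing fields satisfy $\nabla^2_{Y,Z}X=-R(X,Y)Z$, which in curvature $-1$ reads $\nabla_YA=X\wedge Y$. So Killing fields are parallel for
\[
D_Y=\nabla_Y+T_Y,\qquad T_Y(X,A)=(-AY,\,-X\wedge Y).
\]
A local Killing field is determined by its value $(X,A)$ at a point, and the space of local Killing fields has dimension $m+\binom m2$, the rank of $TN\oplus\mathfrak{so}(TN)$. Hence $D$ is flat and $(TN\oplus\mathfrak{so}(TN),D)=E$.

Use the $\nabla$-parallel metric $|(X,A)|^2=|X|^2+\frac12|A|^2_{HS}$, where $\langle A,A'\rangle_{HS}=\operatorname{tr}(A^{\mathsf T}A')$. As a matrix, $X\wedge Y=XY^{\mathsf T}-YX^{\mathsf T}$, so $\frac12\langle X\wedge Y,A'\rangle_{HS}=\langle X,A'Y\rangle$ for skew $A'$. Therefore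
\[
\langle T_Y(X,A),(X',A')\rangle=-\langle AY,X'\rangle-\langle X,A'Y\rangle,
\]
which is symmetric in $(X,A)$ and $(X',A')$: each $T_Y$ is a symmetric endomorphism. Since $T$ is built from the Riemannian metric alone, $\nabla T=0$.

\subsection{The spectral gap}

Take a local orthonormal frame $(e_i)$, let $e^i$ denote exterior multiplication by the dual coframe and $\iota_i$ contraction with $e_i$, and sum over repeated indices. On $E$-valued forms $D=d_\nabla+T$ and $D^*=\delta_\nabla+T^*$, where
\[
d_\nabla=e^i\nabla_i,\qquad \delta_\nabla=-\iota_i\nabla_i,\qquad T=e^iT_i,\qquad T^*=\iota_iT_i .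
\]
The formula for $T^*$ uses that $T_i$ is symmetric. We compute at a point at which $\nabla e_i=0$ for all $i$. Because $\nabla T=0$ and $e^j\iota_i+\iota_ie^j=\delta_{ij}$,
\begin{align*}
d_\nabla T^*+T^*d_\nabla&=(e^j\iota_i+\iota_ie^j)T_i\nabla_j=T_i\nabla_i,\\
T\delta_\nabla+\delta_\nabla T&=-(e^i\iota_j+\iota_je^i)T_i\nabla_j=-T_i\nabla_i .
\end{align*}
The cross terms cancel, so $DD^*+D^*D=(d_\nabla\delta_\nabla+\delta_\nabla d_\nabla)+(TT^*+T^*T)$. Pairing with a compactly supported $1$-form $\omega$ gives
\[
\|D\omega\|^2+\|D^*\omega\|^2=\|d_\nabla\omega\|^2+\|\delta_\nabla\omega\|^2+\|T\omega\|^2+\|T^*\omega\|^2\ge\|T\omega\|^2 .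
\]

Let $\omega=\sum e^j\omega_j$ with $\omega_j=(X_j,A_j)$. If $T\omega=0$ at a point, then $T_i\omega_j=T_j\omega_i$, that is, $A_je_i=A_ie_j$ and $X_j\wedge e_i=X_i\wedge e_j$ for all $i,j$. By Lemma~\ref{lem:algebra} and $m\ge3$, $\omega=0$ at that point. So $|T\omega|^2$ is a positive definite quadratic form on a fixed finite-dimensional space, given by the same formula in every orthonormal frame at every point. Hence there is $\lambda=\lambda_m>0$ with
\begin{equation}\label{eq:gap}
\|D\omega\|^2+\|D^*\omega\|^2\ge\lambda\|\omega\|^2\qquad(\omega\in\Omega^1_c(N;E)).
\end{equation}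

\begin{remark}
For $m=2$ positivity fails even if $|T^*\omega|^2$ is added. Indeed $T\omega=T^*\omega=0$ means that all $A_j=0$, that $a_{11}+a_{22}=0$, and (from $\sum X_i\wedge e_i=0$) that $(a_{jk})$ is symmetric. The space of symmetric traceless $2\times2$ matrices found here will return in Section~\ref{sec:cusps}: for cusps of $3$-manifolds, whose flat cross-sections have dimension $2$, the same algebra produces the obstruction to finding a square-integrable representative.
\end{remark}

\subsection{Solving $Ds=\omega$}

\begin{proof}[Proof of Proposition~\ref{prop:L2}]
We may assume $N$ connected. Let $\omega$ be smooth, closed and $L^2$. Complete $\Omega^1_c(N;E)$ in the norm $(\|D\alpha\|^2+\|D^*\alpha\|^2)^{1/2}$. By \eqref{eq:gap} the functional $\alpha\mapsto\langle\alpha,\omega\rangle$ is bounded, and along a Cauchy sequence $\alpha_k$ for this norm $\alpha_k$, $D\alpha_k$ and $D^*\alpha_k$ converge in $L^2$. So Riesz representation gives $\beta,\gamma,s\in L^2$ with $\gamma=D\beta$ and $s=D^*\beta$ weakly and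
\[
\langle D\alpha,\gamma\rangle+\langle D^*\alpha,s\rangle=\langle\alpha,\omega\rangle\qquad\text{for all }\alpha\in\Omega^1_c(N;E).
\]
Thus $(DD^*+D^*D)\beta=\omega$ weakly. This operator is elliptic, so $\beta$, $\gamma$ and $s$ are smooth, and $D^*\gamma+Ds=\omega$. It remains to show $D^*\gamma=0$.

Applying $D$ gives $DD^*\gamma=D\omega-D^2s=0$. Fix $x_0\in N$, let $R>0$ and $\chi=\min(1,\max(0,2-d(x_0,\cdot)/R))$. This function is Lipschitz with $|d\chi|\le1/R$ almost everywhere, and it has compact support because $N$ is complete. A compactly supported Lipschitz form is a $W^{1,2}$-limit of smooth forms supported in a fixed compact set, so we may integrate by parts against $\chi^2\gamma$. With $D^*(f\gamma)=fD^*\gamma-\iota_{\nabla f}\gamma$,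
\[
0=\langle DD^*\gamma,\chi^2\gamma\rangle=\langle D^*\gamma,\ \chi^2D^*\gamma-2\chi\,\iota_{\nabla\chi}\gamma\rangle .
\]
Hence $\|\chi D^*\gamma\|^2\le\frac2R\|\chi D^*\gamma\|\,\|\gamma\|$, so $\|\chi D^*\gamma\|\le\frac2R\|\gamma\|\to0$ as $R\to\infty$. Thus $D^*\gamma=0$ and $\omega=Ds$.
\end{proof}

\section{Cusps, and rigidity without boundary}\label{sec:cusps}

On a non-compact finite-volume manifold a class in $H^1(N;E)$ need not obviously have an $L^2$ representative. The question is local in the cusps. We therefore compute the cohomology of cusp groups, first for lattices of translations, and look for representatives of small norm.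

\subsection{Cohomology of translation lattices}

Let $\Lambda_0$ be a lattice in $\mathbb R^d$, $Y=\mathbb R^d\times[1,\infty)$, and let $U$ be a finite-dimensional real vector space with a smooth linear action of $\mathbb R^d$. Let $\Omega(U)$ be the complex of $\Lambda_0$-invariant $U$-valued forms on $Y$, that is, the forms on $Y/\Lambda_0$ with values in the associated flat bundle; its cohomology is $H^*(\Lambda_0;U)$. Let $I(U)\subset\Omega(U)$ be the subcomplex of forms pulled back from $\mathbb R^d$-invariant $U$-valued forms on $\mathbb R^d$. Here $u\in\mathbb R^d$ acts on forms by $\omega\mapsto u\circ(t_{-u})^*\omega$, where $t_u$ is translation by $u$.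

We need both $U=\mathrm{conf}(\mathbb R^d)$, the algebra of conformal fields described below, for cusps of closed cross-section, and, in Section~\ref{sec:dim4}, a lattice of rank $2$ acting on $\mathrm{conf}(\mathbb R^3)$. So let $\mathbb R^d\subset\mathbb R^{d'}$, and let $V$ be a finite-dimensional space of polynomial vector fields on $\mathbb R^{d'}$ preserved by $(u\cdot X)(x)=X(x-u)$, $u\in\mathbb R^d$. Let $\partial_i$ be the derivative in the $i$-th basis direction of $\mathbb R^d$; it preserves $V$, as a limit of difference quotients.

\begin{lemma}\label{lem:B}
The inclusion $I(V)\subset\Omega(V)$ is an isomorphism on cohomology. The elements of $I^1(V)$ are the forms $\sum_jdp_j\otimes(p\cdot\varphi_j)$ with $\varphi_j\in V$. Such a form is closed if and only if $\partial_i\varphi_j=\partial_j\varphi_i$ for all $i,j$, and it is the differential of an element of $I^0(V)$ if and only if there is $v\in V$ with $\varphi_j=\partial_jv$ for all $j$.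
\end{lemma}

\begin{proof}
An $\mathbb R^d$-invariant form is determined by its value at $p=0$, which is arbitrary in $\Lambda^*(\mathbb R^d)^*\otimes V$. In degree $1$ this gives the stated description, and $I^0(V)$ consists of the functions $p\mapsto p\cdot v$. Since $(p\cdot\varphi)(x)=\varphi(x-p)$, we have $\partial_{p_i}(p\cdot\varphi)=-p\cdot\partial_i\varphi$. This gives the last two statements (replace $v$ by $-v$).

For the first, let $V_k\subset V$ be the subspace of fields of degree at most $k$. Since $u\cdot X-X$ has lower degree than $X$, the group $\mathbb R^d$ acts trivially on $V_k/V_{k-1}$. For a trivial module $U$ the inclusion $I(U)\subset\Omega(U)$ is that of the constant-coefficient forms on a torus into all forms on $(\text{torus})\times[1,\infty)$, tensored with $U$, and this is a cohomology isomorphism. Both $I(\cdot)\cong\Lambda^*(\mathbb R^d)^*\otimes(\cdot)$ and $\Omega(\cdot)$ are exact functors of the module. So the long exact sequences of $0\to V_{k-1}\to V_k\to V_k/V_{k-1}\to0$ and the five lemma give the claim for $V_k$ by induction on $k$.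
\end{proof}

We call a $d$-tuple $\varphi=(\varphi_j)$ with $\partial_i\varphi_j=\partial_j\varphi_i$ a \emph{cocycle}, and a tuple $(\partial_jv)$ a \emph{coboundary}.

In the upper half-space model a Killing field of $\mathbb H^{d+1}$ extends to a conformal field on $\mathbb R^d$. This identifies $\mathfrak{so}(d+1,1)$ with the space $\mathrm{conf}(\mathbb R^d)$ spanned by
\begin{itemize}
\item the constant fields $e_k$ (degree $0$);
\item the linear fields $x\mapsto Ax$, $A\in\mathfrak{so}(d)\oplus\mathbb R$ (degree $1$);
\item the fields $Q_b(x)=2\langle b,x\rangle x-|x|^2b$, $b\in\mathbb R^d$ (degree $2$).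
\end{itemize}
Let $S$ be the space of symmetric traceless real $2\times2$ matrices.

\begin{lemma}\label{lem:C}
Let $d'=d\ge2$ and $V=\mathrm{conf}(\mathbb R^d)$. Let $\varphi=\varphi^{(0)}+\varphi^{(1)}+\varphi^{(2)}$ be a cocycle, decomposed by degree.
\begin{enumerate}
\item[(i)] $\varphi^{(1)}$ is a coboundary.
\item[(ii)] If $d\ge3$, then $\varphi^{(2)}=0$.
\item[(iii)] If $d=2$, then $\varphi^{(2)}_j=Q_{b_j}$ with $b_j=\sum_k\beta_{jk}e_k$ and $\beta\in S$. The assignment $\varphi\mapsto\beta$ induces a well-defined linear map $q:H^1(\Lambda_0;V)\to S$.
\end{enumerate}
\end{lemma}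

\begin{proof}
The cocycle condition holds in each degree separately. We use
\begin{equation}\label{eq:dQ}
\partial_iQ_b(x)=2b_ix+2\langle b,x\rangle e_i-2x_ib=2b_i\,x+2(e_i\wedge b)x .
\end{equation}

\emph{Degree $2$.} Write $\varphi_j^{(2)}=Q_{b_j}$, $b_j=\sum_k\beta_{jk}e_k$. By \eqref{eq:dQ}, $\partial_iQ_{b_j}=\partial_jQ_{b_i}$ says $\beta_{ji}=\beta_{ij}$ (scalar part) and $b_j\wedge e_i=b_i\wedge e_j$ (skew part). By Lemma~\ref{lem:algebra}(ii) this forces $\beta=0$ if $d\ge3$, and $\beta\in S$ if $d=2$. Coboundaries have degree at most $1$, so $q$ is well defined.

\emph{Degree $1$.} Write $\varphi_j^{(1)}(x)=A_jx$ with $A_j=\mu_j\mathrm{Id}+S_j$, $S_j$ skew. The cocycle condition is $A_je_i=A_ie_j$. By \eqref{eq:dQ} the coboundary $(\partial_jQ_b)$ with $2b=(\mu_1,\dots,\mu_d)$ has the same scalar parts $\mu_j$. After subtracting it we have $\mu=0$, and then all $S_j=0$ by Lemma~\ref{lem:algebra}(i).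
\end{proof}

The degree also decides the size of the form on the cusp.

\begin{lemma}\label{lem:growth}
Let $X\in\mathrm{conf}(\mathbb R^d)$ be homogeneous of degree $k$ and non-zero. In the metric of Section~\ref{sec:L2}, the form $dp_j\otimes(p\cdot X)$ has pointwise norm $\mathrm{const}\cdot y^k$ on $(\mathbb R^d/\Lambda_0)\times[1,\infty)$. It is square-integrable there if and only if $2k<d$.
\end{lemma}

\begin{proof}
The dilation $h_t(x,y)=(tx,ty)$ is an isometry with $(h_t)_*X=t^{1-k}X$. So the norm of $X$ at $(0,y)$ is $\mathrm{const}\cdot y^{k-1}$, and, translating, so is that of $p\cdot X$ at $(p,y)$. As $|dp_j|=y$, the first claim follows. The second follows because the volume element is $y^{-d-1}dx\,dy$.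
\end{proof}

For $d=2$ the forms of degrees $1$ and $2$ are not square-integrable; Lemma~\ref{lem:C} removes the first, but the second survives. In complex notation $Q_b=\bar b\,x^2$, and the surviving cocycles are $v\mapsto c\,v\,x^2$ with $c\in\mathbb C$.

\subsection{Rigidity of finite-volume manifolds}

Let $N$ be a finite-volume complete hyperbolic $3$-manifold and $c$ a cusp of $N$. Normalize the universal cover so that the cusp is a quotient of $\{y\ge1\}$, and let $\Lambda_0\subset\mathbb R^2$ be the lattice of translations in the cusp group. For $z\in H^1(N;E)$ let $q_c(z)\in S$ be the value of $q$ on the restriction of $z$ to $\Lambda_0$. Another normalization changes $q_c$ by a linear automorphism of $S$, so the condition $q_c(z)=0$ does not depend on the choice.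

\begin{proposition}\label{prop:rigid}
Let $N$ be a complete finite-volume hyperbolic $m$-manifold without boundary, with finitely many components.
\begin{enumerate}
\item[(a)] If $m\ge4$, or $m=3$ and $N$ is compact, then $H^1(N;E)=0$.
\item[(b)] If $m=3$, the map $H^1(N;E)\to\bigoplus_{c}S$, $z\mapsto(q_c(z))_c$, over all cusps $c$ of $N$ is injective.
\end{enumerate}
\end{proposition}

\begin{proof}
We may assume $N$ connected. If $N$ is compact, use Proposition~\ref{prop:L2}. In general let $z\in H^1(N;E)$; if $m=3$, suppose $q_c(z)=0$ for every cusp. We show that $z$ has an $L^2$ representative; then $z=0$ by Proposition~\ref{prop:L2}, which proves both statements.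

Let $\omega$ be a closed form representing $z$, and $d=m-1$. By Bieberbach's theorem a cusp $E_c\times[1,\infty)$ has a finite normal cover $(\mathbb R^d/\Lambda_0)\times[1,\infty)$ with deck group $F$, where $\Lambda_0$ is the lattice of translations in the cusp group. By Lemma~\ref{lem:B}, the pullback of $\omega$ to it is cohomologous to the form of some cocycle $\varphi$, and by Lemma~\ref{lem:C} (and $q_c(z)=0$ if $d=2$) we may take $\varphi=\varphi^{(0)}$. Constant fields are translation invariant, so the pullback of $\omega$ is
\[
\omega_0+Ds,\qquad \omega_0=\sum_{j,k}a_{jk}\,dx_j\otimes e_k,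
\]
where $e_k$ also denotes the flat section given by the Killing field extending the constant field $e_k$. The pullback of $\omega$ is $F$-invariant. Elements of $F$ act by Euclidean isometries, under which the $dx_j$ and the $e_k$ transform by orthogonal matrices; so averaging over $F$ preserves the shape of $\omega_0$. The averaged identity descends, and on the cusp $\omega=\omega_c+Ds_c$ with $\omega_c$ of this shape. By Lemma~\ref{lem:growth} in degree $0$, $|\omega_c|$ is bounded, and it is $L^2$ because the cusp has finite volume.

Let $\chi_c$ be a smooth function of $y$ on the cusp that is $0$ near $y=1$ and $1$ for $y\ge2$. Subtract $D(\chi_cs_c)$ from $\omega$ for each of the finitely many cusps. The result represents $z$, equals $\omega_c$ for $y\ge2$ in each cusp, and is therefore in $L^2$.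
\end{proof}

\section{The double and the boundary}\label{sec:double}

Let $n\ge3$, let $W$ be complete of finite volume with $M=\partial W\ne\emptyset$, let $N=W\cup_MW'$ be the double and $\tau$ its involution. Since $M$ is totally geodesic, $N$ is a hyperbolic manifold without boundary; it is connected and of finite volume, $\tau$ is an isometry, and $\operatorname{Fix}(\tau)=M$.

\begin{proposition}\label{prop:double}
\begin{enumerate}
\item[(i)] $N$ is complete.
\item[(ii)] $\pi_1W$ is finitely generated.
\item[(iii)] Consider the cusp neighborhoods of $N$ of a fixed small volume. The involution $\tau$ permutes them. If one of them meets $M$, then $\tau$ acts on it as $\tau_c\times\mathrm{id}$ on $E_c\times[1,\infty)$, where $\tau_c$ is an isometric involution of $E_c$. The intersection of $M$ with this cusp is $\operatorname{Fix}(\tau_c)\times[1,\infty)$, where $\operatorname{Fix}(\tau_c)$ is a closed flat $(n-2)$-manifold.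
\item[(iv)] $M$ has finitely many components, each a complete hyperbolic $(n-1)$-manifold of finite volume.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) The folding map $N\to W$ does not increase lengths of paths, so it is $1$-Lipschitz. A Cauchy sequence in $N$ has a subsequence in one of the two copies of $W$. Folding shows that the subsequence is Cauchy for the metric of $W$. As $W$ is complete, it converges.

(ii) $N$ is homotopy equivalent to a compact manifold, so $\pi_1N$ is finitely generated. The folding map is a retraction $N\to W$, hence $\pi_1N\to\pi_1W$ is onto.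

(iii) By uniqueness of the cusp neighborhoods of given volume, $\tau$ permutes them. A cusp that is moved to a disjoint one contains no fixed point of $\tau$, so it misses $M$. Suppose $\tau$ preserves $E_c\times[1,\infty)$. Some lift of $\tau$ preserves the horoball $\{y\ge1\}$. It fixes the point $\infty$, so it is a similarity of $\mathbb R^{n-1}$ extended to the half-space, and since it preserves this horoball, it is a Euclidean isometry and preserves $y$. So $\tau=\tau_c\times\mathrm{id}$, and the fixed set is as stated; its dimension is $n-2$ because $M$ is a hypersurface.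

(iv) The complement of the open cusps is compact, and $M$ is closed. So $M$ is the union of a compact part and finitely many pieces $\operatorname{Fix}(\tau_c)\times[1,\infty)$. Every component of such a piece meets the compact part, and the piece has volume $\operatorname{vol}(\operatorname{Fix}(\tau_c))\int_1^\infty y^{-(n-1)}dy<\infty$. This gives finiteness of the number of components and of the volume. The path metric of $M$ dominates the metric of $N$, so a Cauchy sequence in $M$ converges in $N$; the limit lies in the closed embedded submanifold $M$, and convergence holds in $M$.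
\end{proof}

\paragraph{The splitting of $E|_M$.} The isometry $\tau$ acts on germs of Killing fields, so it induces a flat bundle map of $E$ covering $\tau$. Over $M$ this is a parallel involution $r$, and we let $E|_M=E^+\oplus E^-$ be the eigenbundle splitting.

\begin{lemma}\label{lem:Eplus}
$E^+$ is the Killing bundle $E_M$ of the hyperbolic manifold $M$.
\end{lemma}

\begin{proof}
Let $P\subset\partial C$ be a lift of a component $M_i$ of $M$, with stabilizer $\Gamma_P$ in $\Gamma$. An isometry fixing $P$ pointwise is the identity or the reflection in $P$. The reflection does not preserve $C$, so $\Gamma_P$ acts effectively on $P$; thus $M_i=P/\Gamma_P$ and $\pi_1M_i\cong\Gamma_P$. At $P$ the fiber of $E^+$ is the space of Killing fields of $\mathbb H^n$ invariant under the reflection in $P$. They are tangent to $P$. Restriction to $P$ is injective on them, because a one-parameter group fixing $P$ pointwise is trivial, and it is onto the Killing fields of $P$, because isometries of $P$ extend to isometries of $\mathbb H^n$ commuting with the reflection and preserving the sides of $P$. This isomorphism is $\Gamma_P$-equivariant.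
\end{proof}

\paragraph{Mayer--Vietoris.} Let $\nu$ be the unit normal of $M$ pointing into $W$. As $M$ is a closed embedded submanifold, there is a smooth $\varepsilon:M\to(0,\infty)$ such that $(x,t)\mapsto\exp(t\varepsilon(x)\nu_x)$ is a diffeomorphism from $M\times(-1,1)$ onto a neighborhood $U_M$ of $M$. The open sets $W\cup U_M$ and $W'\cup U_M$ and their intersection $U_M$ deformation retract to $W$, $W'$ and $M$. Since cohomology with local coefficients is homotopy invariant, there is an exact sequence
\begin{equation}\label{eq:MV}
H^1(N;E)\to H^1(W;E)\oplus H^1(W';E)\xrightarrow{\ (a,b)\mapsto a|_M-b|_M\ }H^1(M;E)\xrightarrow{\ \delta\ }H^2(N;E).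
\end{equation}

\section{Proofs of Theorems \ref{thm:exact}, \ref{thm:main} and \ref{thm:dim4}(a)}\label{sec:proofs}

\begin{lemma}[Odd and even extension]\label{lem:key}
Let $n\ge3$, let $W$ be as in Section~\ref{sec:double}, and let $z\in H^1(W;E)$ with $z|_M=z^++z^-$. Then
\begin{equation}\label{eq:odd}
z|_M-(-\tau^*z)|_M=2z^+,\qquad z|_M-(\tau^*z)|_M=2z^- .
\end{equation}
In particular, if $z^+=0$ or $z^-=0$, then $z$ is the restriction of a class in $H^1(N;E)$.
\end{lemma}

\begin{proof}
Here $\tau^*z\in H^1(W';E)$. On $M$ the map $\tau$ is the identity and acts on $E|_M$ as $r$, so $(\tau^*z)|_M=r(z|_M)=z^+-z^-$. This is \eqref{eq:odd}. If $z^+=0$, then $(z,-\tau^*z)$ is in the kernel of the second map in \eqref{eq:MV}, hence comes from a class on $N$; if $z^-=0$, the same holds for $(z,\tau^*z)$.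
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
If $M=\emptyset$, the claim is $H^1(W;E)=0$, which is Proposition~\ref{prop:rigid}(a), as $n\ge4$. Let $M\ne\emptyset$. The double $N$ is complete of finite volume and dimension $n\ge4$, so $H^1(N;E)=0$ by Proposition~\ref{prop:rigid}(a). Hence, by Lemma~\ref{lem:key}, $z^+=0$ implies $z=0$, and so does $z^-=0$. This is the injectivity of both maps.

It remains to check exactness at $H^1(M;E^+)$. By \eqref{eq:odd}, $2z^+$ is in the image of the second map in \eqref{eq:MV}, so $\delta(z^+)=0$. Conversely, let $u\in H^1(M;E^+)$ with $\delta u=0$. By \eqref{eq:MV}, and since $\tau^*$ is an isomorphism $H^1(W;E)\to H^1(W';E)$, there are $a,b\in H^1(W;E)$ with $u=a|_M-(\tau^*b)|_M=a|_M-r(b|_M)$. Taking $E^+$-parts gives $u=a^+-b^+=(a-b)^+$.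
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Each component of $M$ is a complete hyperbolic manifold of finite volume and dimension $n-1\ge4$ by Proposition~\ref{prop:double}(iv), so $H^1(M;E^+)=H^1(M;E_M)=0$ by Lemma~\ref{lem:Eplus} and Proposition~\ref{prop:rigid}(a). (If $M=\emptyset$ there is nothing to show here.) This is the only place where $n\ge5$, rather than $n\ge4$, is used. By Theorem~\ref{thm:exact}, $H^1(\pi_1W;\mathfrak g_{\operatorname{Ad}\rho})=H^1(W;E)=0$. The group $\pi_1W$ is finitely generated, by Proposition~\ref{prop:double}(ii), or, if $M=\emptyset$, because $W$ is homotopy equivalent to a compact manifold. So Weil's criterion (Lemma~\ref{lem:weil}) with $G=\operatorname{Isom}(\mathbb H^n)$ shows that $W$ is locally rigid.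
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dim4}(a)]
Now $M$ is a compact hyperbolic $3$-manifold or empty, and Lemma~\ref{lem:Eplus} and Proposition~\ref{prop:rigid}(a) again give $H^1(M;E^+)=0$. The rest of the proof is the same.
\end{proof}

\section{Dimension four: cusps meeting the boundary}\label{sec:dim4}

Let $n=4$. If $M$ has cusps, $H^1(M;E^+)$ need not vanish, but Proposition~\ref{prop:rigid}(b) embeds it in a sum of copies of $S$, one for each cusp of $M$. A cusp of $W$ can contain two cusps of $M$. The point of this section is that a class on $W$ induces the same element of $S$ on both.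

\subsection{Structure of a cusp}

Let $M\ne\emptyset$. A cusp of $W$ is a component of the intersection of $W$ with one of the cusps of $N$ in Proposition~\ref{prop:double}(iii). By that proposition, a cusp of $W$ meeting $\partial W$ lies in a $\tau$-invariant cusp $E_c\times[1,\infty)$ of $N$ with $\operatorname{Fix}(\tau_c)\ne\emptyset$, and all cusps of $M$ lie in such cusps. The intersection of $W$ with $E_c\times[1,\infty)$ is $B\times[1,\infty)$, where $B\subset E_c$ is a compact flat $3$-manifold with boundary $\operatorname{Fix}(\tau_c)$, $E_c=B\cup\tau_cB$ and $B\cap\tau_cB=\operatorname{Fix}(\tau_c)$.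

\emph{$B$ is connected}, so that $B\times[1,\infty)$ is a single cusp of $W$. Suppose $B=B_1\sqcup B_2$ with $B_i$ closed and non-empty. Then $E_c$ is the union of the closed sets $B_i\cup\tau_cB_i$. These are disjoint: a point of $B_1\cap\tau_cB_2$ lies in $\operatorname{Fix}(\tau_c)$, hence in $B_1\cap B_2=\emptyset$, and similarly with the indices exchanged. This contradicts the connectedness of $E_c$.

\emph{$B$ is covered by a slab.} The preimage of $\operatorname{Fix}(\tau_c)$ in $\mathbb R^3$ is a locally finite family of complete totally geodesic surfaces, that is, of planes; they are disjoint, hence parallel. Each plane has the preimage of $B$ on one side and that of $\tau_cB$ on the other. So a component $\hat B$ of the preimage of $B$ is the closed region next to a plane: a half-space or a slab. Its stabilizer $\Lambda$ in the cusp group acts freely on $\hat B$ with compact quotient $B$. On a half-space the distance to the boundary plane would be an unbounded continuous $\Lambda$-invariant function, which is impossible. So $\hat B$ is a slab, which we write as $\mathbb R^2\times[0,a]$, and $\Lambda=\pi_1B$. We choose the lift $C$ of $W$ to $\mathbb H^4$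 that contains $\hat B\times[1,\infty)$; then $\Lambda<\Gamma$, and the hyperplanes over $x_3=0$ and $x_3=a$ are in $\partial C$.

Let $\Lambda_1<\Lambda$, of index at most $2$, be the subgroup preserving each boundary plane. It acts on the slab by planar isometries times the identity, freely and cocompactly on $\mathbb R^2\times\{0\}$. So $\mathbb R^2/\Lambda_1$ is a torus or a Klein bottle. If $\Lambda=\Lambda_1$, then $\partial B$ consists of two copies of $\mathbb R^2/\Lambda_1$; otherwise the two planes are exchanged and $\partial B$ is one copy. Let $\Lambda_0<\Lambda_1$ be the lattice of translations of $\mathbb R^2$ in $\Lambda_1$; it is normal in $\Lambda_1$.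

\subsection{The invariant of a class at a cusp}

Let $z\in H^1(W;E)$ and $V=\mathrm{conf}(\mathbb R^3)=\mathfrak{so}(4,1)$. By Lemma~\ref{lem:B} with $d=2$, $d'=3$, the restriction of $z$ to $\Lambda_0$ is given by a cocycle $(\varphi_1,\varphi_2)$, $\varphi_j\in V$, unique up to coboundaries, which have degree at most $1$. So the degree-$2$ parts $Q_{b_1},Q_{b_2}$, $b_j\in\mathbb R^3$, depend only on $z$. Let $b_j'=\sum_{k\le2}\beta_{jk}e_k$ be the projection of $b_j$ to $\mathbb R^2$, and put $q_c(z)=\beta$.

\begin{lemma}\label{lem:qc}
At each cusp of $M$ lying in the given cusp of $W$, the invariant $q$ of $z^+\in H^1(M;E_M)$, in the planar coordinates of the slab, is $\beta$. In particular $\beta\in S$.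
\end{lemma}

\begin{proof}
Consider first the plane $x_3=0$, with reflection $r=\operatorname{diag}(1,1,-1)$. The projection of $V$ to $\mathrm{conf}(\mathbb R^2)$ that sends $X$ to the restriction of $\frac12(X+r_*X)$ to the plane commutes with the translations in $\mathbb R^2$. So it maps $I(V)$ to $I(\mathrm{conf}(\mathbb R^2))$, and it takes $(\varphi_j)$ to a cocycle for $z^+$. Since $r$ is orthogonal, $r_*Q_b=Q_{rb}$, and $\frac12(Q_{b_j}+Q_{rb_j})=Q_{b_j'}$, whose restriction to the plane is the planar field $Q_{b_j'}$. So the invariant of $z^+$ is $\beta$, and $\beta\in S$ by Lemma~\ref{lem:C}(iii).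

For the plane $x_3=a$ use the coordinate $x_3-a$ instead of $x_3$. This replaces $\varphi_j(x)$ by $\varphi_j(x+ae_3)$, which has the same degree-$2$ part. So the invariant is again $\beta$.
\end{proof}

\begin{lemma}\label{lem:sym}
Let $g\in\Lambda_1$ have planar linear part $R\in O(2)$. Then $R\beta R^{-1}=\beta$.
\end{lemma}

\begin{proof}
Write $g(p)=Rp+u$ on $\mathbb R^2$, and let $R$ act on $\mathbb R^3$ as $R\oplus1$. The restriction of $z$ to $\Lambda_1$ is represented by a closed $\Lambda_1$-invariant $V$-valued form $\omega$ on $\mathbb R^2\times[1,\infty)$. (The group $\Lambda_1$ acts freely on this contractible manifold, and the forms invariant under it compute $H^*(\Lambda_1;V)$.) By Lemma~\ref{lem:B}, $\omega=\omega_0+Ds$ with $\omega_0\in I^1(V)$ and $s\in\Omega^0(V)$, where $D$ is the differential of $\Omega(V)$. The action of $g$ on forms, $g\cdot\omega=g_*\circ(g^{-1})^*\omega$, fixes $\omega$ and preserves $\Omega(V)$, because $\Lambda_0$ is normal in $\Lambda_1$. Hence $\omega=g\cdot\omega_0+D(g\cdot s)$, so $g\cdot\omega_0$ and $\omega_0$ are cohomologous.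

We compute $g\cdot\omega_0$. At $p$ the form $\omega_0$ is $v\mapsto p\cdot\varphi(v)=(t_p)_*\varphi(v)$, where $\varphi:\mathbb R^2\to V$ is the linear map with $\varphi(e_j)=\varphi_j$. With $p'=g^{-1}p=R^{-1}(p-u)$,
\[
(g\cdot\omega_0)_p(v)=(g\,t_{p'})_*\,\varphi(R^{-1}v)=(t_pR)_*\,\varphi(R^{-1}v)=p\cdot\bigl(R_*\varphi(R^{-1}v)\bigr),
\]
because $g\,t_{p'}(x)=Rx+Rp'+u=Rx+p$ for the planar coordinates, while the third coordinate is unchanged. So $g\cdot\omega_0\in I^1(V)$, and it corresponds to $R_*\circ\varphi\circ R^{-1}$. By Lemma~\ref{lem:B} this differs from $\varphi$ by a coboundary, so both have the same degree-$2$ part. Since $R_*Q_b=Q_{Rb}$, the linear map $b':\mathbb R^2\to\mathbb R^2$, $e_j\mapsto b'_j$, satisfies $Rb'R^{-1}=b'$. Its matrix is $\beta^{\mathsf T}=\beta$.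
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dim4}(b)]
If $M=\emptyset$, then $H^1(W;E)=0$ by Theorem~\ref{thm:exact}. Let $M\ne\emptyset$. If $q_c(z)=0$ for every cusp $c$ of $W$ meeting $\partial W$, then by Lemma~\ref{lem:qc} the invariant of $z^+$ vanishes at every cusp of $M$. So $z^+=0$ by Proposition~\ref{prop:rigid}(b), and $z=0$ by Theorem~\ref{thm:exact}. Hence $z\mapsto(q_c(z))_c$ is injective. By Lemma~\ref{lem:sym}, $q_c(z)$ lies in the subspace of $S$ fixed by conjugation with the linear parts of $\Lambda_1$. If $\mathbb R^2/\Lambda_1$ is a torus, the linear parts are trivial and this subspace is $S$, of dimension $2$. If $\mathbb R^2/\Lambda_1$ is a Klein bottle, the linear parts form the group generated by one reflection; in an orthonormal basis of eigenvectors, conjugation by it changes the sign of the off-diagonal entry, so the subspace is $\{\operatorname{diag}(b,-b)\}$, of dimension $1$. Summing over cusps gives $\dim H^1(W;E)\le2t+k$.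
\end{proof}

\section{Groups with torsion}

We prove Theorem~\ref{thm:torsion}. The passage to a torsion-free subgroup needs Selberg's lemma, hence finite generation of $\Gamma$. With torsion we cannot quote the double, so we exhibit $\Gamma$ as a quotient of a lattice generated by $\Gamma$ and the reflections in the hyperplanes bounding $C$. Let $\mathcal P$ be the set of boundary hyperplanes of $C$. By convexity, $C$ lies in a closed half-space $H_P$ bounded by $P$, for each $P\in\mathcal P$.

\emph{$\mathcal P$ is locally finite.} Otherwise there are distinct $P_k\in\mathcal P$ meeting a fixed compact ball. After passing to a subsequence, the half-spaces $H_{P_k}$ converge to a half-space bounded by a hyperplane $P_\infty$. Let $c$ be a complete unit-speed geodesic orthogonal to $P_\infty$ at $c(0)$, pointing into the limit half-space. For large $k$ the geodesic crosses $P_k$ transversally in one point $c(t_k)$, and $H_{P_k}\cap c=\{c(t):t\ge t_k\}$. For large $j\ne k$ we have $P_j\subset C\subset H_{P_k}$, so $t_j\ge t_k$, and by symmetry $t_j=t_k$. Then $P_j$ and $P_k$ intersect, a contradiction.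

\emph{Construction.} Let $F=*_{P\in\mathcal P}\langle s_P\mid s_P^2\rangle$ and
\[
X=(F\times C)/\sim,\qquad (w,p)\sim(ws_P,p)\ \text{ for }p\in P .
\]
By local finiteness of $\mathcal P$, a boundary point of a copy $wC:=\{w\}\times C$ has a neighborhood in $X$ made of two half-balls, so $X$ is a hyperbolic manifold without boundary. It consists of copies of $C$ glued along hyperplanes in the pattern of the Cayley graph of $F$, which is a tree. So $X$ is connected. A loop meets only finitely many copies and lies in the union of the copies of a finite subtree. Such a union is built by attaching one copy at a time along a hyperplane, so it is simply connected by van Kampen. Hence $X$ is simply connected.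

\emph{$X$ is complete.} The folding map $X\to C$, $(w,p)\mapsto p$, is $1$-Lipschitz. So a Cauchy sequence $x_k$ folds to a sequence converging to some $p\in C$. Choose $\varepsilon>0$ such that the $2\varepsilon$-ball around $p$ in $C$ meets at most one $P\in\mathcal P$. Choose $k$ such that for $l\ge k$ we have $d(x_k,x_l)<\varepsilon$ and the folded $x_k$ is within $\varepsilon$ of $p$, and let $x_k\in wC$. A path of length less than $\varepsilon$ from $x_k$ to $x_l$ folds into the $2\varepsilon$-ball. So it can only cross copies of $P$, and it stays in $wC\cup ws_PC$ (in $wC$ if the ball meets no member of $\mathcal P$). Thus the tail of the sequence lies in at most two copies, and a subsequence in one copy converges.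

So $X$ is isometric to $\mathbb H^n$.

\emph{$\Gamma$ is finitely generated.} Let $\Gamma$ act on $F$ by $\gamma\cdot s_P=s_{\gamma P}$, and let $\hat\Gamma=F\rtimes\Gamma$ act on $X$ by $(f,\gamma)(w,p)=(f\,(\gamma\cdot w),\gamma p)$. This respects $\sim$, because $\gamma\cdot(ws_P)=(\gamma\cdot w)s_{\gamma P}$ and $\gamma p\in\gamma P$ for $p\in P$. The action is by isometries. It is effective: if $(f,\gamma)$ acts trivially, then, looking at interior points of copies, $\gamma$ fixes an open set pointwise, so $\gamma=1$ and then $f=1$. It is properly discontinuous: a compact $K\subset X$ meets finitely many copies. If $(f,\gamma)K\cap K\ne\emptyset$, then $\gamma$ moves the compact image of $K$ in $C$ to meet itself, which leaves finitely many $\gamma$; and $f(\gamma\cdot w)=w'$ for some copies $wC,w'C$ meeting $K$, which leaves finitely many $f$ for each $\gamma$. The folding map identifies $X/F$ with $C$, so $X/\hat\Gamma=C/\Gamma$ has finite volume. Thus $\hat\Gamma$ is a discrete subgroup of finite covolume in $\operatorname{Isom}(X)=\operatorname{Isom}(\mathbb H^n)$. Hence it is finitely generated, and so is its quotient $\Gamma$.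

\emph{Conclusion.} By Selberg's lemma $\Gamma$ has a torsion-free normal subgroup $\Gamma'$ of finite index. The manifold $C/\Gamma'$ satisfies the hypotheses of Theorem~\ref{thm:main}, so $H^1(\Gamma';\mathfrak g)=0$. Let $c$ be a cocycle on $\Gamma$. After subtracting a coboundary, $c=0$ on $\Gamma'$, so $c(\gamma\gamma')=c(\gamma)$ for $\gamma'\in\Gamma'$, and $c$ is a function on the finite group $Q=\Gamma/\Gamma'$. Put $\xi=\frac1{|Q|}\sum_{x\in Q}c(x)$. Averaging $\gamma\cdot c(x)=c(\gamma x)-c(\gamma)$ over $x\in Q$ gives $\gamma\cdot\xi=\xi-c(\gamma)$, so $c$ is a coboundary. Hence $H^1(\Gamma;\mathfrak g)=0$, and Lemma~\ref{lem:weil} completes the proof of Theorem~\ref{thm:torsion}. \qed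

\section{Dimension three}

We prove Theorem~\ref{thm:dim3}. Let $n=3$, $W$ orientable, $M\ne\emptyset$. The boundary consists of hyperbolic surfaces, and a dimension count shows that $\pi_1W$ has too many representations for $\rho$ to be locally rigid.

\emph{Euler characteristic.} Cutting off the cusps of $N$ compatibly with $\tau$, as in Proposition~\ref{prop:double}(iii), replaces $N$, $W$ and $M$ by homotopy equivalent compact spaces. The double $N$ is the interior of a compact $3$-manifold whose boundary consists of closed flat surfaces, so $\chi(N)$ is half of the Euler characteristic of this boundary, that is, $\chi(N)=0$. Hence $2\chi(W)=\chi(N)+\chi(M)=\chi(M)<0$, the last by Gauss--Bonnet for the finite-area hyperbolic surface $M$. So $\chi(W)\le-1$.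

\emph{Dimension count.} The truncated $W$ is a compact connected $3$-manifold with non-empty boundary, so it is homotopy equivalent to a finite $2$-complex with one vertex, say $g$ edges and $l$ faces, and $1-g+l=\chi(W)$. So $\operatorname{Hom}(\pi_1W,PSL_2\mathbb C)$ is the fiber over the identity of a morphism $(PSL_2\mathbb C)^g\to(PSL_2\mathbb C)^l$ of smooth varieties. Every irreducible component of it has complex dimension at least
\[
3(g-l)=3-3\chi(W)\ge6 .
\]
As $W$ is orientable, $\rho$ takes values in $PSL_2\mathbb C=\operatorname{Isom}^+(\mathbb H^3)$. Smooth points are dense in an irreducible component, so every neighborhood of $\rho$ in $\operatorname{Hom}(\pi_1W,PSL_2\mathbb C)$ contains submanifolds of real dimension at least $12$.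

\emph{Conclusion.} The representations conjugate to $\rho$ under $\operatorname{Isom}(\mathbb H^3)$ form the union of two images of the real $6$-manifold $PSL_2\mathbb C$ under smooth maps, one for each component of $\operatorname{Isom}(\mathbb H^3)$. This set has Hausdorff dimension at most $6$, so it contains no submanifold of dimension at least $12$. Hence every neighborhood of $\rho$ contains representations not conjugate to $\rho$, and $W$ is not locally rigid. \qed

\begin{thebibliography}{1}
\bibitem{KS} Steven P. Kerckhoff and Peter A. Storm, \emph{Local rigidity of hyperbolic manifolds with geodesic boundary}, arXiv:0906.2472 (2009).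
\end{thebibliography}

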